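# Free and wired spanning forests that differ without being mutually singular

## 1. Two theorems: distinct but not singular, distinct but equivalent

**Theorem A.** There is a locally finite, infinite, connected network with $\mathsf{FSF}\ne\mathsf{WSF}$ and $\mathsf{FSF}\not\perp\mathsf{WSF}$.

**Theorem B.** There is a one-ended locally finite connected network with $\mathsf{FSF}\ne\mathsf{WSF}$, $\mathsf{FSF}\ll\mathsf{WSF}$ and $\mathsf{WSF}\ll\mathsf{FSF}$. It can be taken to be a simple graph with all conductances equal to $1$.

Here $\mathsf{FSF}$ and $\mathsf{WSF}$ are the free and the wired uniform spanning forest: two random subsets of the edge set of an infinite network, both obtained as limits of uniform spanning trees of finite pieces, with two different boundary conditions. Precise definitions follow in Section 2. For two probability measures $\mu,\lambda$ on the same space, $\mu\perp\lambda$ (mutually singular) means that some measurable $B$ has $\mu(B)=1$ and $\lambda(B)=0$: one sample tells you with certainty which of the two measures produced it. At the other extreme, $\mu\ll\lambda$ (absolutely continuous) means that $\lambda(B)=0$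 implies $\mu(B)=0$. If $\mu\ll\lambda$ and $\lambda\ll\mu$, no event of probability one under one measure can fail to have probability one under the other.

The problem comes from Zhan Shi, Vladas Sidoravicius, He Song, Longmin Wang, Kainan Xiang, "Uniform spanning forests associated with biased random walks on Euclidean lattices", arXiv:1805.01615 (2018). It is known that if a group acts on the network by automorphisms preserving conductances, in such a way that every vertex has an infinite orbit, then the action is mixing and ergodic for both $\mathsf{FSF}$ and $\mathsf{WSF}$, and if the two measures differ they are mutually singular. The problem asks whether, on an arbitrary locally finite, infinite, connected network, $\mathsf{FSF}\neq\mathsf{WSF}$ forces mutual singularity. Theorem A says no. Theorem B says that the answer is no in the strongest sense.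

It helps to see where a group would enter. Let a countable group act, and let $\mu,\lambda$ be invariant and ergodic. The Lebesgue decomposition of $\mu$ with respect to $\lambda$ is unique, so both of its parts are invariant. By ergodicity of $\mu$ one of them vanishes, so either $\mu\perp\lambda$ or $\mu\ll\lambda$. In the second case $d\mu/d\lambda$ is invariant, hence constant by ergodicity of $\lambda$, and $\mu=\lambda$. Without a group this argument has nothing to start from, and one has to look at the measures themselves.

## 2. Spanning trees of finite networks and their two infinite limits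

A *network* is a graph $G=(V(G),E(G))$ with conductances $c:E(G)\to(0,\infty)$. Our infinite networks are simple, locally finite, infinite and connected. Finite networks may have parallel edges. For a finite connected network, $\mathsf{UST}$ is the probability measure on spanning trees that gives each tree a probability proportional to the product of the conductances of its edges. On a triangle with conductances $c_1,c_2,c_3$ there are three trees, and the tree omitting edge $i$ has weight $c_1c_2c_3/c_i$. So the omitted edge is $i$ with probability proportional to $1/c_i$.

**Definition (exhaustion, free and wired pieces).** An exhaustion of $G$ is a sequence of finite connected sets $V_n\subset V_{n+1}$ with $\bigcup_nV_n=V(G)$. The network $G_n$ is induced by $V_n$. The network $G_n^*$ is obtained from $G$ by identifying (wiring) all vertices outside $V_n$ to one vertex $\partial_n$ and deleting the resulting loops. The edges of $G_n^*$ are identified with the edges of $G$ having at least one endpoint in $V_n$.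

**Definition (free and wired forests).** For every finite $S\subset E(G)$,
$$\mathsf{FSF}(S\subset\mathfrak F)=\lim_{n\to\infty}\mathsf{UST}_{G_n}(S\subset T),\qquad \mathsf{WSF}(S\subset\mathfrak F)=\lim_{n\to\infty}\mathsf{UST}_{G_n^*}(S\subset T).$$

The limits exist and do not depend on the exhaustion. The events $\{S\subset\mathfrak F\}$ form a $\pi$-system generating the Borel sets of $2^{E(G)}$, so they determine the measures. By inclusion–exclusion, the limits also hold for all cylinder events, that is, events depending on finitely many edges. Both measures are concentrated on spanning forests of $G$ all of whose components are infinite, and $\mathsf{FSF}$ stochastically dominates $\mathsf{WSF}$.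

A network is *one-ended* if the complement of every finite vertex set has exactly one infinite component. The lattice $\mathbb Z^2$ is one-ended, and $\mathbb Z$ is not.

**Facts about finite electrical networks.** Let $H$ be a finite connected network. For functions $f,g$ on its vertices put
$$\mathcal E(f,g)=\sum_{e=\{u,w\}}c(e)\,(f(u)-f(w))(g(u)-g(w)),\qquad \mathcal E(f)=\mathcal E(f,f).$$
Then $R_{\rm eff}(y,y')=\max_f (f(y)-f(y'))^2/\mathcal E(f)$, the maximum being over non-constant $f$, and Kirchhoff's formula says $\mathsf{UST}_H(e\in T)=c(e)R_{\rm eff}(e)$, where $R_{\rm eff}(e)$ is the effective resistance between the endpoints of $e$. On the unit triangle, $R_{\rm eff}=2/3$ across each edge, and indeed each edge lies in two of the three trees. More generally, the transfer current theorem (Burton–Pemantle, Ann. Probab. 21 (1993)) states that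
$$\mathsf{UST}_H(S\subset T)=\det[Y(e,f)]_{e,f\in S},$$
where, after each edge has been given an orientation, $Y(e,f)$ is the current through $f$ when a unit current is imposed between the endpoints of $e$.

Further notation: $\lambda|_E=\lambda(\,\cdot\cap E)$ is the restriction of a measure to an event, and $F_*\lambda$ is the image of $\lambda$ under $F$.

## 3. The line: two forests that differ by one edge

Let $G=\mathbb Z$ with edges $e_i=\{i,i+1\}$ and resistances $r_i=1/c(e_i)$, and let $V_n=\{-n,\dots,n\}$. Then $G_n$ is a path, which is its own only spanning tree, so $\mathsf{FSF}$ is the point mass at the full edge set. The network $G_n^*$ is a cycle with edges $e_{-n-1},\dots,e_n$, and its spanning tree omits exactly one edge, $e_j$ with probability $r_j/\sum_{i=-n-1}^{n}r_i$. Letting $n\to\infty$: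

* If $\sum_ir_i=\infty$, every fixed edge is omitted with probability tending to $0$, and $\mathsf{WSF}=\mathsf{FSF}$.
* If $R=\sum_ir_i<\infty$, then $\mathsf{WSF}$ omits exactly one edge, $e_j$ with probability $r_j/R$.

In the second case the forests differ and are mutually singular: $\mathsf{FSF}$ has every edge and $\mathsf{WSF}$ does not. Informally, the free forest has one edge more than the wired one. On the line, that extra edge is visible. To prove Theorem A we must build a network in which one extra edge can be hidden. As there are infinitely many edges, there is room for this: the defect can be pushed along an infinite path out to infinity. The question is whether this displacement is compatible with the probabilities.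

## 4. The wired forest as independent arrows conditioned to have no cycle

Put $c(v)=\sum_wc(v,w)$ and $p(v,w)=c(v,w)/c(v)$.

**Definition (arrows).** An *arrow configuration* on a vertex set $U$ is a map $\sigma$ assigning to each $v\in U$ a neighbour $\sigma(v)$. Its edge set is $\Phi(\sigma)=\{\{v,\sigma(v)\}:v\in U\}$. A *cycle* of $\sigma$ is a cyclic sequence of distinct vertices $v_1,\dots,v_k\in U$, $k\ge2$, with $\sigma(v_i)=v_{i+1}$ (indices mod $k$). The *trajectory* of $v$ is $v,\sigma(v),\sigma^2(v),\dots$

Two neighbours pointing at each other form a cycle with $k=2$. If there is no such pair, then distinct vertices produce distinct edges.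

Let $\nu$ be the law under which the arrows $\sigma(v)$, $v\in V(G)$, are independent with laws $p(v,\cdot)$. Let $A$ be the event that there is no cycle, and $A_n$ the event that there is no cycle inside $V_n$. Cycles are finite, so $A_n\downarrow A$.

**Lemma 1.** If $\nu(A)>0$, then $\mathsf{WSF}$ is the law of $\Phi(\sigma)$ under $\nu(\cdot\mid A)$.

*Proof.* Orient a spanning tree of $G_n^*$ towards $\partial_n$. Each $v\in V_n$ gets one outgoing edge, which is an edge of $G$, so we obtain a map $\sigma:V_n\to V(G)$ without cycles. Conversely, let $\sigma$ be an arrow configuration on $V_n$ without cycles. It gives $|V_n|$ distinct edges. Each trajectory must leave the finite set $V_n$, so each vertex is joined to $\partial_n$. A connected graph with $|V_n|+1$ vertices and $|V_n|$ edges is a tree, and its orientation towards $\partial_n$ is $\sigma$. The two operations are inverse to each other.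

The weight of the tree is $\prod_{v\in V_n}c(v,\sigma(v))=\prod_{v\in V_n}c(v)\cdot\prod_{v\in V_n}p(v,\sigma(v))$, and the first product does not depend on the tree. So $\mathsf{UST}_{G_n^*}$ is the law of $\{\{v,\sigma(v)\}:v\in V_n\}$ under $\nu(\cdot\mid A_n)$. Let $S$ be finite and let $n$ be so large that all endpoints of $S$ lie in $V_n$. Then $S$ is contained in this set if and only if $S\subset\Phi(\sigma)$. Since $\nu(A_n)\downarrow\nu(A)>0$, we get $\nu(S\subset\Phi(\sigma)\mid A_n)\to\nu(S\subset\Phi(\sigma)\mid A)$. $\square$

*Example: the line.* A configuration on $\mathbb Z$ has no cycle exactly when no arrow to the right is immediately followed by an arrow to the left. So either all arrows agree, or for some $m$ all vertices $\le m$ point left and all vertices $>m$ point right. In the latter case $\Phi(\sigma)$ is everything except $e_m$. Take $c(e_i)=2^{i^2}$. Then the inward probabilities are $1/(1+2^{2i-1})$ at $i\ge1$ and $1/(1+2^{1-2i})$ at $i\le0$. They are summable, so each switch point $m$ has positive probability and $\nu(A)>0$. Passing from switch point $m-1$ to $m$ multiplies the probability by $p(m,m-1)/p(m,m+1)=c(e_{m-1})/c(e_m)$,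 so the probabilities are proportional to $1/c(e_m)$, as in Section 3. The hypothesis $\nu(A)>0$ is a real restriction: with $c(e_i)=2^{|i|}$, a vertex $i\ge1$ points right with probability $2/3$ only, each of the countably many cycle-free configurations has probability $0$, and $\nu(A)=0$.

## 5. Collapsing symmetric layers, and densities as martingale limits

**Lemma 2.** Let $H$ be a finite connected network. Let $Q_1,\dots,Q_r$ be disjoint vertex sets such that every permutation of every $Q_i$ (fixing all other vertices) is an automorphism. Let $\bar H$ be $H$ with each $Q_i$ identified to a point, loops deleted. If $S$ is a set of edges with no endpoint in $\bigcup Q_i$, then $\mathsf{UST}_H(S\subset T)=\mathsf{UST}_{\bar H}(S\subset T)$.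

*Proof.* Let $e\in S$, and take the voltage for a unit current between the endpoints of $e$, normalized to be $0$ at one of them. It is unique, and the permutations fix the endpoints of $e$, so it is invariant under the permutations. Hence it is constant on each $Q_i$ and defines a function on $\bar H$. The node law holds in $\bar H$: at a vertex outside the $Q_i$ nothing changes, and at the point representing $Q_i$ the net current is the sum of the net currents at the vertices of $Q_i$ (edges inside $Q_i$ carry none), which is $0$. So this is the corresponding voltage on $\bar H$, and $Y(e,f)$ is the same in $H$ and $\bar H$ for $e,f\in S$. The transfer current theorem gives the claim. $\square$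

*Example.* Let $H$ be the four-cycle $y,p,y',q$ with the extra edge $yy'$, all conductances $1$, and $Q=\{p,q\}$. Of the $8$ spanning trees of $H$, $4$ contain $yy'$. In $\bar H$, a triangle with edge multiplicities $2,2,1$, there are $4+2+2=8$ spanning trees, and again $4$ contain $yy'$.

**Lemma 3.** Let $\nu$ be a probability measure, $\kappa$ a finite measure on the same space, and $\mathcal F_n$ increasing finite $\sigma$-fields generating the $\sigma$-field. If $d\kappa/d\nu|_{\mathcal F_n}=D_n$ with $\sup_n\int D_n^2\,d\nu<\infty$, then $\kappa\ll\nu$ with density $D=\lim D_n$.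

*Proof.* If $B\in\mathcal F_n$ and $m\ge n$, then $\int_BD_m\,d\nu=\kappa(B)$. So $(D_n)$ is a martingale under $\nu$, bounded in $L^2$, and it converges to $D$ almost surely and in $L^2$. Letting $m\to\infty$, $\kappa(B)=\int_BD\,d\nu$ for $B\in\bigcup_n\mathcal F_n$. This is a $\pi$-system that contains the whole space and generates the $\sigma$-field, so the identity holds for all measurable $B$. $\square$

## 6. Two layered copies glued at a root

**Definition (layered network).** Let $N_0=1$, let $N_n\ge1$ be integers and let $t_n>0$ $(n\ge1)$ with $\sum_{n\ge1}t_n\le\frac14$. The network $\Gamma$ has vertex set $\bigsqcup_{n\ge0}L_n$ with $|L_n|=N_n$ and $L_0=\{o\}$. All pairs in $L_n\times L_{n+1}$ are edges, with conductance $a_n$, where $a_0=1$ and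
$$a_n=\frac{N_{n-1}a_{n-1}}{N_{n+1}\,t_n}\qquad(n\ge1).$$

For $z\in L_n$ with $n\ge1$, the total conductance down is $N_{n-1}a_{n-1}$ and the total conductance up is $N_{n+1}a_n$. Their ratio is $t_n$. With
$$u_n=\frac1{1+t_n},\qquad d_n=t_nu_n,\qquad m_n=\frac{N_nd_n}{N_{n-1}},$$
a vertex of $L_n$ points down with probability $d_n$, to a uniform vertex of $L_{n-1}$, and up with probability $u_n$, to a uniform vertex of $L_{n+1}$. The root points to a uniform vertex of $L_1$. The number $m_n$ is the expected number of vertices of $L_n$ pointing at a given vertex of $L_{n-1}$.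

Let $G$ consist of two copies $\Gamma,\Gamma'$ glued at $o$. It is locally finite, infinite and connected. If all $N_n=1$, then $\Gamma$ is a half-line and $G$ is a line as in Section 3.

Let $\nu_1$ be the product arrow measure on $V(\Gamma)$ and $\nu_0$ the product arrow measure on $V(\Gamma)\setminus\{o\}$, so that under $\nu_0$ the root has no arrow. Let $A_1,A_0$ be the corresponding no-cycle events.

**Lemma 4.** $\nu_1(A_1)\ge\frac34$ and $\nu_0(A_0)\ge\frac34$. Moreover $\nu_0\big(A_0\cap\{\sigma(z)\in L_2\ \forall z\in L_1\}\big)>0$.

*Proof.* We bound the expected number of cycles. A given cycle occurs with probability equal to the product of its $p$'s, because its vertices are distinct. On each cycle of maximal level $n$ mark one vertex $z\in L_n$ (necessarily $n\ge1$). Let $X$ be the Markov chain with kernel $p$. The product of the $p$'s along a cycle marked at $z$ is the probability that $X$, started at $z$, runs once around the cycle. For distinct cycles marked at the same $z$ these events are disjoint, and all of them are contained in the event that $X$ returns to $z$ before visiting $L_{n+1}$. So the expected number of cycles of maximal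 level $n$ is at most
$$\sum_{z\in L_n}P_z(X\text{ returns to }z\text{ before visiting }L_{n+1}).$$
Before $L_{n+1}$ is visited, each visit to $L_n$ at a positive time occurs by an up-step, hence at a uniform vertex of $L_n$. The $j$-th such visit requires $j$ down-steps from $L_n$, each of conditional probability $d_n$. So the $j$-th visit occurs and is at $z$ with probability at most $d_n^j/N_n$, and
$$P_z(\cdots)\le\sum_{j\ge1}\frac{d_n^j}{N_n}=\frac{d_n}{(1-d_n)N_n}=\frac{t_n}{N_n}.$$
Summing over $z\in L_n$ and over $n$, the expected number of cycles is at most $\sum_nt_n\le\frac14$. This gives $\nu_1(A_1)\ge\frac34$. Under $\nu_0$ the other arrows have the same law and there are fewer possible cycles.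

For the last claim, $\nu_0(\sigma(z)\in L_2\ \forall z\in L_1)=u_1^{N_1}>0$. Conditionally on this event the arrows are still independent, with $d_1$ replaced by $0$. No cycle has maximal level $1$, and the same computation bounds the expected number of cycles by $\sum_{n\ge2}t_n<1$. $\square$

Let $\mu_1$ be the law of $\Phi(\sigma)$ under $\nu_1(\cdot\mid A_1)$, and $\mu_0$ the law of $\Phi(\sigma)$ under $\nu_0(\cdot\mid A_0)$.

**Lemma 5.** $\mathsf{FSF}(G)=\mu_1\otimes\mu_1$ and $\mathsf{WSF}(G)=\frac12\mu_1\otimes\mu_0+\frac12\mu_0\otimes\mu_1$. In particular $\mathsf{FSF}(G)\ne\mathsf{WSF}(G)$.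

*Proof.* *Free forest.* Exhaust $G$ by the levels $\le n$ in both copies. Since $o$ is a cut vertex, a spanning tree of $G_n$ is a pair of spanning trees of the two halves, and weights multiply. So $\mathsf{FSF}(G)=\mathsf{FSF}(\Gamma)\otimes\mathsf{FSF}(\Gamma')$. Let $\Gamma_n$ be induced by the levels $\le n$. The network $\Gamma_{n-1}^*$ is $\Gamma_n$ with $L_n$ identified to a point, and every permutation of $L_n$ is an automorphism of $\Gamma_n$. By Lemma 2, $\mathsf{UST}_{\Gamma_n}(S\subset T)=\mathsf{UST}_{\Gamma_{n-1}^*}(S\subset T)$ for $S\subset E(\Gamma_{n-1})$. Letting $n\to\infty$, $\mathsf{FSF}(\Gamma)=\mathsf{WSF}(\Gamma)$, which is $\mu_1$ by Lemmas 1 and 4.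

*Wired forest.* In $G$, the arrow of $o$ is, with probability $\frac12$ each, uniform on $L_1$ or uniform on $L_1'$. Given $\sigma(o)\in L_1$, the arrows form $\nu_1\otimes\nu_0$. A cycle consists of distinct vertices, so it cannot pass through the cut vertex $o$ from one copy to the other and come back; each cycle lies in one copy. So $A$ becomes $A_1\times A_0$. The other case is symmetric, both cases have the same probability $\frac12\nu_1(A_1)\nu_0(A_0)$ of being cycle-free, and Lemma 1 gives the mixture.

*They differ.* Under $\mu_1$ the vertex $o$ always has an incident edge, its own arrow. So under $\mathsf{FSF}$ it has incident edges in both copies almost surely. Under $\mu_0$ the vertex $o$ has no incident edge with positive probability, by the last claim of Lemma 4. So under $\mathsf{WSF}$, with positive probability, $o$ has no incident edge in one of the copies. $\square$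

Thus the free forest has an infinite path leaving $o$ in both copies, while in the wired forest the root has its arrow in one copy only. Theorem A is reduced to showing $\mu_1\not\perp\mu_0$ for a suitable choice of $(N_n)$ and $(t_n)$.

## 7. Erasing the root's arrow, and where the half-line obstructs

The first thing to try is to erase the arrow at $o$. The map $\sigma\mapsto\sigma|_{V(\Gamma)\setminus\{o\}}$ sends $\nu_1$ to $\nu_0$ and $A_1$ into $A_0$. So the law of the erased configuration under $\nu_1(\cdot\mid A_1)$ is absolutely continuous with respect to $\nu_0|_{A_0}$. But the forest has changed: on $A_1$ the edge $\{o,\sigma(o)\}$ comes only from the arrow at $o$, and it is lost. What we learn is that *a $\mu_1$-forest with one edge removed* has a law $\ll\mu_0$. About $\mu_1$ itself this says nothing.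

To compare the same edge set under both measures we must explain all edges of $\Phi(\sigma)$ without an arrow at $o$. If the trajectory $o=z_0,z_1,z_2,\dots$ goes straight up, there is exactly one way to do this with the other arrows left alone: reverse every arrow on it, so that the edge $z_{i-1}z_i$ is now explained by $z_i$ instead of $z_{i-1}$. Every vertex except $o$ still has exactly one arrow.

Does this have a chance probabilistically? On the half-line ($N_n=1$) it does not. There $\mu_1$ is the point mass at the full edge set, whereas under $\mu_0$ exactly one edge is missing: cycle-free means that vertices $1,\dots,m$ point down and the others point up, for some $m<\infty$, as all arrows pointing down has probability $\prod d_i=0$. The reversed configuration has all arrows down, a $\nu_0$-null event. Down-arrows are rare, and reversal asks for infinitely many of them along a prescribed path.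

When layers are large there are many possible paths. The reversed trajectory is *some* infinite path of down-arrows ending at $o$. Under $\nu_0$ the vertices from which $o$ is reached by going down level by level form a branching structure with mean offspring numbers $m_1,m_2,\dots$ If $m_n=N_nd_n/N_{n-1}$ is bounded below by $2$, infinite descending paths can exist with positive probability although $d_n\to0$. On the half-line, $m_n=d_n<1$. So we need $\sum t_n\leq\frac14$ (few cycles, and trajectories that go straight up) together with $m_n\ge2$, and wide layers provide this. Fix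
$$t_n=2^{-n-2},\qquad N_n=2^{n+4}N_{n-1}\qquad(n\ge1).$$
Then $\sum_{n\ge1}t_n=\frac14$, and $a_n/a_{n-1}=N_{n-1}/(N_{n+1}t_n)=2^{n+2}/(2^{n+4}\,2^{n+5})=2^{-(n+7)}$, and
$$m_n=2^{n+4}\cdot\frac{2^{-n-2}}{1+t_n}=\frac4{1+t_n}\ge2 .$$
For instance $N_1=32$, $d_1=\frac19$, $m_1=\frac{32}9$.

## 8. Reversing the trajectory of the root: proof of Theorem A

**Step 1: the event on which we reverse.** We need the trajectory of $o$ to go straight up, with good probability and without cycles. Under $\nu_1$ let $z_i=\sigma^i(o)$ and $U=\{z_i\in L_i\ \forall i\}$. The straight path visits distinct vertices, so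
$$\nu_1(U)=\prod_{i\ge1}u_i\ge1-\sum_{i\ge1}d_i\ge1-\sum_{i\ge1}t_i=\tfrac34,$$
and with Lemma 4, $\nu_1(U\cap A_1)\ge\frac34+\frac34-1=\frac12$.

**Step 2: reversal keeps the edges and creates no cycle.** The purpose is to turn a configuration counted by $\mu_1$ into one counted by $\mu_0$ with the same forest. On $U$ define $\tau$ on $V(\Gamma)\setminus\{o\}$ by
$$\tau(z_i)=z_{i-1}\ (i\ge1),\qquad\tau=\sigma\text{ elsewhere}.$$
Then $\Phi(\tau)=\Phi(\sigma)$, since the edges $z_{i-1}z_i$, $i\ge1$, are present in both and all others come from unchanged arrows. If $\sigma\in A_1$, then $\tau\in A_0$. Indeed, a $\tau$-cycle cannot meet $\{z_i\}$, because $\tau$ leads from $z_i$ down to $o$, which has no arrow; and a $\tau$-cycle avoiding $\{z_i\}$ is a $\sigma$-cycle.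

**Step 3: the likelihood ratio on finitely many levels.** The purpose is to compute how much the law of $\tau$ differs from $\nu_0$. Let $\kappa$ be the law of $\tau$ under $\nu_1|_U$, and let $s$ be an arrow configuration on the levels $1,\dots,n$. All such $s$ have $\nu_0(s)>0$. We sum over the initial segments $g=(g_1,\dots,g_n)$, $g_i\in L_i$, of $(z_i)$, with $g_0=o$. For given $g$, the event that $\sigma\in U$ has this initial segment and $\tau=s$ on levels $\le n$ requires $s(g_i)=g_{i-1}$ for $1\le i\le n$. In that case its probability is the product of

* the probability $\frac1{N_1}\prod_{i=1}^{n-1}\frac{u_i}{N_{i+1}}$ of the arrows $o\to g_1\to\dots\to g_n$;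
* the probability $\prod_{i\ge n}u_i$ of going straight up from $g_n$ forever;
* $\prod_vp(v,s(v))$ over the vertices $v$ of levels $1,\dots,n$ not in $g$, whose arrows are independent of the above and unchanged by the reversal.

In $\nu_0(\sigma|_{\le n}=s)$, the last product appears as well, and the vertices $g_i$ contribute $\prod_{i=1}^n d_i/N_{i-1}$. Dividing,
$$\frac{\kappa(\tau|_{\le n}=s)}{\nu_0(\sigma|_{\le n}=s)}=\sum_g\prod_{i=1}^n\mathbf 1[s(g_i)=g_{i-1}]\frac{N_{i-1}}{N_id_i}\cdot\prod_{i\ge1}u_i=\nu_1(U)\,W_n(s),\qquad W_n=\frac{Z_n}{m_1\cdots m_n},\tag{1}$$
where $Z_n$ is the number of $w\in L_n$ with $\sigma^i(w)\in L_{n-i}$ for $0\le i\le n$. Each such $w$ determines its $g$. For $n=1$ this says that reversing the arrow $o\to z_1$ weights a configuration by the number of vertices of $L_1$ that point at $o$, divided by its mean $m_1$.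

**Step 4: the ratios are bounded in $L^2$.** This is what Lemma 3 needs. Under $\nu_0$, given the arrows of levels $<n$, each of the $N_n$ vertices of $L_n$ independently points to one of the $Z_{n-1}$ counted vertices of $L_{n-1}$ with probability $Z_{n-1}d_n/N_{n-1}$. So $Z_n\sim\mathrm{Bin}(N_n,Z_{n-1}d_n/N_{n-1})$, with $Z_0=1$. The conditional mean is $m_nZ_{n-1}$ and the conditional variance is at most $m_nZ_{n-1}$. Hence $W_n$ is a martingale of mean $1$, $EZ_{n-1}=m_1\cdots m_{n-1}$, and
$$EW_n^2\le EW_{n-1}^2+\frac{m_nEZ_{n-1}}{(m_1\cdots m_n)^2}=EW_{n-1}^2+\frac1{m_1\cdots m_n}.\tag{2}$$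
As $m_i\ge2$, $EW_n^2\le1+\sum_{i\ge1}2^{-i}=2$. Lemma 3, with $\mathcal F_n$ generated by the arrows of levels $\le n$, gives $\kappa\ll\nu_0$.

**Step 5: a common part of $\mu_1$ and $\mu_0$.** We return from arrows to forests. The law of $\tau$ under $\nu_1|_{U\cap A_1}$ is at most $\kappa$, and by Step 2 it is carried by $A_0$; so it is $\ll\nu_0|_{A_0}$. Apply $\Phi$. Because $\Phi(\tau)=\Phi(\sigma)$, the law of $\Phi(\sigma)$ under $\nu_1|_{U\cap A_1}$ is $\ll\mu_0$. It has mass at least $\frac12$, and it is at most $\nu_1(A_1)\mu_1$. Dividing by $\nu_1(A_1)$, we obtain a nonzero measure $\mu'$ with $\mu'\le\mu_1$ and $\mu'\ll\mu_0$.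

**Step 6: conclusion for $G$.** We combine with Lemma 5. The measure $\mu'\otimes\mu_1$ is nonzero, is at most $\mu_1\otimes\mu_1=\mathsf{FSF}$, and is $\ll\mu_0\otimes\mu_1\le2\,\mathsf{WSF}$. If some $B$ had $\mathsf{WSF}(B)=0$ and $\mathsf{FSF}(B^c)=0$, then $\mu'\otimes\mu_1$ would vanish on $B$ and on $B^c$, a contradiction. So $\mathsf{FSF}\not\perp\mathsf{WSF}$, while $\mathsf{FSF}\ne\mathsf{WSF}$ by Lemma 5. This proves Theorem A. $\blacksquare$

## 9. From a marked root to cross edges on every level

On the network of Theorem A the measures are not equivalent. The event that $o$ has no edge in one of the copies has $\mathsf{FSF}$-probability $0$ and positive $\mathsf{WSF}$-probability. The extra path of the free forest always starts at one known place, and looking there can reveal the wired forest. For mutual absolute continuity the extra edge must be able to sit anywhere. So we take two layered sides, do not glue them at a point, and join them by weak *cross edges* at every level.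

**The network.** For $n\ge1$ let $N_n=2^{2n^3}$; $t_1=0$ and $t_n=2^{-n-4}$ for $n\ge2$; $\rho_1=1$ and $\rho_n=\prod_{i=2}^nt_i=2^{-(n^2+9n-10)/2}$; $s_n=2^{-n-4}\rho_n$; and
$$a_n=\frac1{\rho_nN_nN_{n+1}},\qquad b_n=\frac{2^{-n-4}}{N_n^2}.$$
The vertex set is $\bigsqcup_{n\ge1}(L_n^+\sqcup L_n^-)$ with $|L_n^\pm|=N_n$. The edges are all pairs in $L_n^\varepsilon\times L_{n+1}^\varepsilon$, $\varepsilon=\pm$, with conductance $a_n$, and all pairs in $L_n^+\times L_n^-$ (cross edges) with conductance $b_n$. The network is locally finite and connected. Let $V_n$ be the set of vertices of level $\le n$. It is finite and connected, and so is its complement connected, for each $n$. Since every finite set lies in some $V_n$, the network is one-ended.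

For $z\in L_n^\varepsilon$ the total conductances up, down and across are
$$N_{n+1}a_n=\frac1{\rho_nN_n},\qquad N_{n-1}a_{n-1}=\frac1{\rho_{n-1}N_n}=\frac{t_n}{\rho_nN_n}\ (n\ge2),\qquad N_nb_n=\frac{2^{-n-4}}{N_n}=\frac{s_n}{\rho_nN_n}.$$
So an arrow at level $n$ points up, down, across with probabilities
$$u_n=\frac1{1+t_n+s_n},\qquad d_n=t_nu_n,\qquad \xi_n=s_nu_n,$$
with uniform choice within the target set. Put $q_n=d_n+\xi_n=1-u_n$ and $m_n=N_nd_n/N_{n-1}$ for $n\ge2$. We use four facts:

* (F1) $q_n\le\frac{q_n}{1-q_n}=t_n+s_n\le2^{-n-3}$, so $\sum_nq_n\le\frac18$ and $u_n\ge\frac{15}{16}$. Non-up arrows are rare.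
* (F2) $m_n\ge2^n$ for $n\ge2$. Indeed $N_n/N_{n-1}=2^{6n^2-6n+2}$ and $d_n\ge2^{-n-5}$, so $m_n\ge2^{6n^2-7n-3}$, and $6n^2-8n-3\ge5$ for $n\ge2$. The branching is strongly supercritical.
* (F3) $N_n\xi_n\to\infty$, because $N_n=2^{2n^3}$ and $\xi_n=2^{-n-4}\rho_nu_n$ with $\rho_n=2^{-(n^2+9n-10)/2}$. High levels contain many cross arrows.
* (F4) $\beta:=\sum_nN_n^2b_n=\sum_n2^{-n-4}=\frac1{16}$. The total conductance between the sides is finite.

Facts (F3) and (F4) pull in opposite directions, since $s_n=\rho_nN_n^2b_n$. They are compatible because $N_n$ grows much faster than $1/\rho_n$.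

Let $\nu,A,A_n$ be as in Section 4, and $X$ the Markov chain with kernel $p$. Let $S_v$ be the event that the trajectory of $v$ goes straight up forever. If $v$ has level $k$,
$$\nu(S_v)=\prod_{i\ge k}u_i\ge1-\sum_{i\ge k}q_i\ge\tfrac78.\tag{3}$$

**Lemma 6.** $\nu(A)\ge\frac34$. For $\nu$-a.e. $\sigma\in A$, every trajectory is an infinite simple path which is eventually straight (all steps up from some time on).

*Proof.* *Few cycles.* As in Lemma 4, the expected number of cycles of maximal level $n$ is at most the sum over $z\in L_n^+\cup L_n^-$ of $P_z(X$ returns to $z$ before visiting level $n+1)$. Each entry into level $n$ at a positive time before level $n+1$ is visited is an up-step or a cross-step, hence uniform on $L_n^+$ or on $L_n^-$. Such an entry is therefore at $z$ with conditional probability at most $1/N_n$. The $j$-th such entry requires $j$ non-up steps from level $n$. So the probability is at most $\sum_{j\ge1}q_n^j/N_n=(t_n+s_n)/N_n$. Summing over the $2N_n$ vertices and over $n$ gives at most $\sum_{n\ge1}2\cdot2^{-n-3}=\frac14$.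

*Straightness.* Every vertex has an arrow, so trajectories never stop; on $A$ no trajectory repeats a vertex, since that would produce a cycle. For a finite simple path, the trajectory of $v$ and the chain $X$ started at $v$ follow it with the same probability, the product of the $p$'s. Hence the two laws, restricted to infinite simple paths, coincide: the infinite simple paths starting with a given segment are the decreasing limit of finite unions of cylinders over simple extensions. So it suffices that $X$ makes almost surely finitely many non-up steps. Each step changes the level by $+1$ with conditional probability at least $\frac{15}{16}$, and by at least $-1$ otherwise. So the level dominates a random walk with steps $+1$, $-1$ of probabilities $\frac{15}{16},\frac1{16}$, and by the law of large numbers it grows at least linearly. By (F1), $\sum_iq_{\mathrm{level}(X_i)}<\infty$ almost surely. The conditional Borel–Cantelli lemma says that events whose conditional probabilities given the past have a finite sum occur finitely often; apply it to the non-up steps. $\square$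

By Lemmas 1 and 6, $\mathsf{WSF}=\Phi_*\nu(\cdot\mid A)$.

## 10. Finite energy across the sides makes the forests differ

Let $G_n$ be induced by $V_n$. Let $H_n$ be $G_n$ with $L_n^+$ identified to a vertex $+$ and $L_n^-$ to a vertex $-$, keeping parallel edges. Permutations of $L_n^+$ and of $L_n^-$ are automorphisms of $G_n$, so by Lemma 2 and inclusion–exclusion
$$\mathsf{UST}_{G_n}\text{ and }\mathsf{UST}_{H_n}\text{ agree on events depending on }E(G_{n-1}).\tag{4}$$
If in $H_n$ we also identify $+$ with $-$ and delete loops, we get $G_{n-1}^*$. So the free and wired problems differ only in whether $+$ and $-$ are two vertices or one.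

**Lemma 7.** For $y\in L_1^+$, $y'\in L_1^-$ and $e=\{y,y'\}$,
$$\mathsf{FSF}(e\in\mathfrak F)-\mathsf{WSF}(e\in\mathfrak F)\ \ge\ \frac{b_1(3/4)^2}{\beta}>0 .$$

*Proof.* Let $n\ge2$, and let $h_n$ be the voltage on $H_n$ with $h_n(+)=1$, $h_n(-)=0$. It is harmonic elsewhere, so summation by parts gives $\mathcal E(f,h_n)=I_+f(+)+I_-f(-)$, where $I_\pm$ is the net current out of $\pm$. Taking $f=1$ gives $I_-=-I_+$, and $f=h_n$ gives $I_+=\mathcal E(h_n)$. Therefore
$$\mathcal E(f,h_n)=\mathcal E(h_n)\,(f(+)-f(-)).\tag{5}$$
In particular, if $g$ has the same values at $\pm$ as $h_n$, then $\mathcal E(g)=\mathcal E(h_n)+\mathcal E(g-h_n)\ge\mathcal E(h_n)$. The indicator of the plus side is such a $g$, so $\mathcal E(h_n)\le\sum_{k\le n}N_k^2b_k\le\beta$.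

Let $f$ be optimal for $R_{\rm eff}(y,y')$ in $G_{n-1}^*$. As a function on $H_n$ it has $f(+)=f(-)$ and the same energy, and by (5) it is orthogonal to $h_n$ for $\mathcal E$. Write $\delta g=g(y)-g(y')$. For the combination $g=\frac{\delta f}{\mathcal E(f)}f+\frac{\delta h_n}{\mathcal E(h_n)}h_n$,
$$\delta g=\frac{(\delta f)^2}{\mathcal E(f)}+\frac{(\delta h_n)^2}{\mathcal E(h_n)}=\mathcal E(g),$$
so $R_{\rm eff}(y,y')$ in $H_n$ is at least $(\delta g)^2/\mathcal E(g)=\frac{(\delta f)^2}{\mathcal E(f)}+\frac{(\delta h_n)^2}{\mathcal E(h_n)}$. By Kirchhoff's formula in both networks,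
$$\mathsf{UST}_{H_n}(e\in T)\ \ge\ \mathsf{UST}_{G_{n-1}^*}(e\in T)+c(e)\frac{(h_n(y)-h_n(y'))^2}{\mathcal E(h_n)} .$$
Now $h_n(y)=P_y(X\text{ exits }V_{n-1}\text{ at the plus side})\ge\frac78$, because by (3) the chain goes straight up with at least this probability. Symmetrically $h_n(y')\le\frac18$. So the last term is at least $b_1(3/4)^2/\beta$. Use (4) and let $n\to\infty$. $\square$

## 11. The free forest as a wired configuration plus one cross edge

A spanning tree of $H_n$ is a spanning forest rooted at $\{+,-\}$ plus one edge joining the two components. Forests rooted at $\{+,-\}$ are cycle-free arrow configurations. To turn this into a formula we need a canonical choice of the joining edge. The path of the tree from $-$ to $+$ may use several cross edges, and allowing any of them would count a tree several times. We take the last one.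

For $x\in L_k^+$, $x'\in L_k^-$ let $P(x)$ be the event that the trajectory of $x$ stays in the plus side forever, and $M(x')$ the event that the trajectory of $x'$ is eventually in the minus side.

**Lemma 8.** With $\zeta=\sum_kb_k\sum_{x\in L_k^+,x'\in L_k^-}\nu(A\cap P(x)\cap M(x'))\in(0,\infty)$, for every Borel $B$,
$$\mathsf{FSF}(B)=\frac1\zeta\sum_{k\ge1}b_k\sum_{x\in L_k^+,\,x'\in L_k^-}\nu\big(A\cap P(x)\cap M(x')\cap\{\Phi(\sigma)\cup\{xx'\}\in B\}\big).\tag{6}$$

*Proof.* **Step 1: a bijection for finite $n$.** We describe the spanning trees of $H_n$. Consider pairs $(\sigma,f)$, where $\sigma$ is an arrow configuration on $V_{n-1}$ without cycles and $f=xx'$ is a cross edge of level $k\le n$, $x$ on the plus side, such that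

* $P_n(x)$: the trajectory of $x$ exits $V_{n-1}$ without leaving the plus side;
* $M_n(x')$: the trajectory of $x'$ exits $V_{n-1}$ at $-$, that is, into $L_n^-$.

Both conditions are vacuous if $k=n$, where $x$ and $x'$ represent $+$ and $-$. We claim that $(\sigma,f)\mapsto T=\Phi(\sigma)\cup\{f\}$ is a bijection onto the spanning trees of $H_n$. (For $n=1$, $V_0=\emptyset$, and the trees are the $N_1^2$ parallel edges between $+$ and $-$.)

The arrows of $\sigma$ give $|V_{n-1}|$ distinct edges and lead every vertex to $+$ or $-$, so $\Phi(\sigma)$ is a spanning forest of $H_n$ with two components, rooted at $+$ and $-$. Since $f$ joins them, $T$ is a spanning tree. The path in $T$ from $-$ to $+$ is the reversed trajectory of $x'$, then $f$, then the trajectory of $x$. The last part stays in the plus side and contains no cross edge, so $f$ is the last cross edge on this path. Then $\sigma$ is recovered by orienting $T\setminus f$ towards $\{+,-\}$. Hence the map is injective.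

Conversely, let $T$ be a spanning tree. Its path from $-$ to $+$ changes sides, so it contains a cross edge. Let $f=xx'$ be the last one. After $f$ the path stays on one side and ends at $+$, so $f$ is traversed from the minus endpoint $x'$ to the plus endpoint $x$, and the rest lies in the plus side. Removing $f$ separates $+$ from $-$. Orient $T\setminus f$ towards $\{+,-\}$, which gives a cycle-free $\sigma$ on $V_{n-1}$. The trajectory of $x$ is the rest of the path, so $P_n(x)$ holds; the trajectory of $x'$ is the reversed beginning of the path, so $M_n(x')$ holds. The pair is admissible and maps to $T$.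

**Step 2: the formula for finite $n$.** We translate the bijection into probabilities. The weight of $T$ is $b_k\prod_{v\in V_{n-1}}c(v,\sigma(v))$, proportional to $b_k\prod_vp(v,\sigma(v))$. Let $B$ depend on $E(G_m)$ and let $n\ge m+2$. Then $T\cap E(G_m)$ and $(\Phi(\sigma)\cup\{xx'\})\cap E(G_m)$ agree even when $\sigma$ is extended to all of $V(G)$, and so
$$\mathsf{UST}_{H_n}(B)=\frac1{\zeta_n}\sum_{k=1}^nb_k\sum_{x,x'}\nu\big(A_{n-1}\cap P_n(x)\cap M_n(x')\cap\{\Phi(\sigma)\cup\{xx'\}\in B\}\big),$$
where $\zeta_n$ is the same sum without the condition on $B$. By (4), the left side equals $\mathsf{UST}_{G_n}(B)$, which tends to $\mathsf{FSF}(B)$.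

**Step 3: the limit.** We show that for fixed $x,x'$ the indicators converge $\nu$-almost surely to that of $A\cap P(x)\cap M(x')\cap\{\cdots\}$. Off $A$, $A_{n-1}$ fails for large $n$. On $A$, almost surely all trajectories are simple and eventually straight (Lemma 6). If $P(x)$ holds, then $P_n(x)$ holds for all $n>k$. If the trajectory of $x$ leaves the plus side at some time, then $P_n(x)$ fails once $n$ exceeds all levels visited up to then, because the exit from $V_{n-1}$ comes later. For $n$ larger than all levels visited by the trajectory of $x'$ before it becomes straight, the exit from $V_{n-1}$ occurs in the straight part, on its eventual side; so for these $n$ the events $M_n(x')$ and $M(x')$ agree. The $k$-th term is at most $b_kN_k^2$, with $\sum_kb_kN_k^2=\beta<\infty$. Dominated convergence applies to both the sum with $B$ and the sum $\zeta_n$.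

**Step 4: $0<\zeta<\infty$.** This justifies the division. Clearly $\zeta\le\beta$. For $x\in L_1^+$ and $x'\in L_1^-$ we have $S_x\subset P(x)$, $S_{x'}\subset M(x')$ and, by Lemma 6 and (3), $\nu(A\cap S_x\cap S_{x'})\ge1-\frac14-\frac18-\frac18>0$. So (6) holds for cylinder events. Both sides are probability measures in $B$, so it holds for all Borel $B$. $\square$

So up to a change by a density, a free sample is a wired arrow configuration with one extra cross edge $xx'$. We now hide this edge by the reversal of Section 8: let $x$ point at $x'$, and push the displaced arrow along the trajectory of $x$ to infinity.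

## 12. Reversal along the trajectory of the plus endpoint

Let $x\in L_k^+$, $x'\in L_k^-$, let $\sigma\in P(x)$ have a simple trajectory $z_i=\sigma^i(x)$ from $x$, and define $\tau$ by
$$\tau(x)=x',\qquad\tau(z_{i+1})=z_i\ (i\ge0),\qquad\tau=\sigma\text{ elsewhere}.$$
The edges $z_iz_{i+1}$ are now produced by $z_{i+1}$, and $x$ produces $xx'$. So $\Phi(\tau)=\Phi(\sigma)\cup\{xx'\}$.

**Lemma 9.**

(i) If $\sigma\in A\cap P(x)\cap M(x')$, then $\tau\in A$.

(ii) If $\sigma\in S_x$ and $\tau\in A\cap M(x')$, then $\sigma\in A\cap M(x')$.

*Proof.* (i) The $\sigma$-trajectory of $x'$ avoids $\{z_i\}$, since otherwise it would end in the plus side. So $\tau=\sigma$ along it. The $\tau$-trajectory of any $z_i$ goes to $x$, then to $x'$, then along the infinite simple $\sigma$-trajectory of $x'$. It never returns to $z_i$, so no $z_i$ lies on a $\tau$-cycle. A $\tau$-cycle avoiding $\{z_i\}$ would be a $\sigma$-cycle.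

(ii) A $\sigma$-cycle cannot meet $\{z_i\}$, from which $\sigma$ goes straight up forever. A $\sigma$-cycle avoiding $\{z_i\}$ is a $\tau$-cycle, and there is none. So $\sigma\in A$. The $\tau$-trajectory of $x'$ avoids $\{z_i\}$, since otherwise it would go on through $x$ back to $x'$ and form a $\tau$-cycle. So it coincides with the $\sigma$-trajectory of $x'$, and $\sigma\in M(x')$. $\square$

To compare the law of $\tau$ with $\nu$, we sort configurations by what the trajectory of $x$ does before it becomes straight. Let $\pi=(z_0=x,z_1,\dots,z_j)$, $j\ge0$, be a simple path in the plus side with $z_j\in L_l^+$ and $z_0,\dots,z_{j-1}$ of level $<l$. Let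
$$\Omega_\pi=\{\sigma(z_i)=z_{i+1}\ (i<j)\}\cap S_{z_j}.$$
On $\Omega_\pi$ the trajectory of $x$ follows $\pi$ and then goes straight up through levels $l+1,l+2,\dots$, so it is simple and stays in the plus side, and $\tau$ is defined. Let $\kappa_{\pi,x'}$ be the law of $\tau$ under $\nu|_{\Omega_\pi}$. For $z\in L_l^+$ and $n\ge l$ let $Z_n^z$ be the number of $w\in L_n^+$ whose trajectory descends straight to $z$ (that is, $\sigma^i(w)\in L_{n-i}^+$ for $0\le i\le n-l$, and $\sigma^{n-l}(w)=z$), and put $W_n^z=Z_n^z/(m_{l+1}\cdots m_n)$.

**Lemma 10.** For $z\in L_l^+$, the limit $W^z=\lim_nW_n^z$ exists $\nu$-a.s. and in $L^2(\nu)$, with $EW^z=1$ and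
$$E(W^z)^2\le1+\eta_l,\qquad\eta_l:=\sum_{i>l}\frac1{m_{l+1}\cdots m_i}\le\sum_{r\ge1}2^{-(l+1)r}\xrightarrow[l\to\infty]{}0,\qquad \nu(W^z>0)\ge\frac1{1+\eta_l}.$$
Moreover $\kappa_{\pi,x'}\ll\nu$, with density
$$\mathbf 1\big[\sigma(x)=x',\ \sigma(z_{i+1})=z_i\ \forall i<j\big]\,K_\pi\,W^{z_j},\qquad K_\pi=\frac{\prod_{i<j}p(z_i,z_{i+1})}{p(x,x')\prod_{i<j}p(z_{i+1},z_i)}\prod_{i\ge l}u_i .\tag{7}$$

*Proof.* **Step 1: the branching martingale.** We bound second moments. Let $n>l$. Under $\nu$, given the arrows in $V_{n-1}$, each of the $N_n$ vertices of $L_n^+$ independently points to one of the $Z_{n-1}^z$ counted vertices with probability $Z_{n-1}^zd_n/N_{n-1}$. So $Z_n^z\sim\mathrm{Bin}(N_n,Z_{n-1}^zd_n/N_{n-1})$, with $Z_l^z=1$. As in (2), $W_n^z$ is a mean-one martingale with $E(W_n^z)^2\le E(W_{n-1}^z)^2+1/(m_{l+1}\cdots m_n)$, so $E(W_n^z)^2\le1+\eta_l$. By (F2), $m_i\ge2^i\ge2^{l+1}$ for $i>l$, which gives the bound on $\eta_l$. The martingale is bounded in $L^2$, so it converges almost surely and in $L^2$, and the moments pass to the limit. By the Cauchy–Schwarz inequality, $1=(E[W^z\mathbf 1_{W^z>0}])^2\le E(W^z)^2\,\nu(W^z>0)$.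

**Step 2: the likelihood ratio.** We compute the density on $V_n$, $n\ge l$. Let $s$ be a configuration on $V_n$; it has positive $\nu$-probability. Sum over the initial segments $(g_l=z_j,g_{l+1},\dots,g_n)$, $g_i\in L_i^+$, of the straight part. The vertices of $V_n$ on the trajectory of $x$ are then $z_0,\dots,z_j=g_l,g_{l+1},\dots,g_n$. For $\tau=s$ on $V_n$ one needs
$$s(x)=x',\qquad s(z_{i+1})=z_i\ (i<j),\qquad s(g_i)=g_{i-1}\ (l<i\le n),$$
and $\sigma=s$ at all other vertices of $V_n$. In that case the $\nu$-probability of the arrows of $\sigma$ is the product of $\prod_{i<j}p(z_i,z_{i+1})$ for following $\pi$, of $\prod_{l\le i<n}u_i/N_{i+1}$ for the up-arrows $g_i\to g_{i+1}$, of $\prod_{i\ge n}u_i$ for staying straight from $g_n$ on, and of $\prod p(v,s(v))$ over the other vertices, which are independent and unchanged. In $\nu(\sigma|_{V_n}=s)$ the trajectory vertices contribute instead $p(x,x')\prod_{i<j}p(z_{i+1},z_i)\prod_{l<i\le n}d_i/N_{i-1}$. The quotient is $K_\pi\prod_{l<i\le n}\frac{N_{i-1}}{N_id_i}=K_\pi/(m_{l+1}\cdots m_n)$. The number of admissible $(g_i)$ is $Z_n^{z_j}(s)$. So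
$$\frac{\kappa_{\pi,x'}(\tau|_{V_n}=s)}{\nu(\sigma|_{V_n}=s)}=\mathbf 1\big[s(x)=x',\ s(z_{i+1})=z_i\ \forall i<j\big]\,K_\pi\,W_n^{z_j}(s).$$

**Step 3: the limit.** By Step 1 these ratios are bounded in $L^2(\nu)$. Lemma 3, with $\mathcal F_n$ generated by the arrows in $V_n$, gives (7). $\square$

## 13. Both absolute continuities on the two-sided network

**Step 1: $\mathsf{FSF}\ll\mathsf{WSF}$.** We show that each term of (6) is absolutely continuous with respect to $\mathsf{WSF}$. Fix $x,x'$. By Lemma 6, for a.e. $\sigma\in A\cap P(x)\cap M(x')$ the trajectory $(z_i)$ of $x$ is simple and straight from some time $t$ on. Let $l$ be one more than the maximal level of $z_0,\dots,z_t$, and $j$ the first time at level $l$. Then $j>t$, the vertices $z_0,\dots,z_{j-1}$ have level $<l$, and from $z_j$ the trajectory is straight. So $\sigma\in\Omega_\pi$ for $\pi=(z_0,\dots,z_j)$, which is of the form required in Section 12. There are countably many such $\pi$. Hence the law of $\tau$ under $\nu|_{A\cap P(x)\cap M(x')}$ is at most $\sum_\pi\kappa_{\pi,x'}$, and by Lemma 10 it is $\ll\nu$. By Lemma 9(i) it is carried by $A$, so it is $\ll\nu|_A$. Apply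 $\Phi$ and use $\Phi(\tau)=\Phi(\sigma)\cup\{xx'\}$: the law of $\Phi(\sigma)\cup\{xx'\}$ under $\nu|_{A\cap P(x)\cap M(x')}$ is $\ll\Phi_*(\nu|_A)$. Summing over $x,x',k$ in (6), $\mathsf{FSF}\ll\Phi_*(\nu|_A)$, that is, $\mathsf{FSF}\ll\mathsf{WSF}$.

**Step 2: a lower bound for $\mathsf{FSF}$.** For the converse we bound $\mathsf{FSF}$ below by a measure with explicit density on arrows. Use only $\pi=(x)$, so $j=0$, $l=k$ and $\Omega_\pi=S_x\subset P(x)$. By Lemma 9(ii), for every Borel set $C$ of arrow configurations,
$$\kappa_{(x),x'}(C\cap A\cap M(x'))=\nu\big(\sigma\in S_x,\ \tau\in C\cap A\cap M(x')\big)\le\nu\big(\sigma\in A\cap S_x\cap M(x'),\ \tau\in C\big).$$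
Take $C=\{\Phi\in B\}$. The right side is at most the corresponding probability in (6), because $S_x\subset P(x)$ and $\Phi(\tau)=\Phi(\sigma)\cup\{xx'\}$. Inserting the density (7),
$$\zeta\cdot\mathsf{FSF}\ \ge\ \Phi_*\big(D\,\mathbf 1_A\,\nu\big),\qquad D=\sum_kb_k\sum_{x\in L_k^+,x'\in L_k^-}\frac{\prod_{i\ge k}u_i}{p(x,x')}\,\mathbf 1[\sigma(x)=x']\,\mathbf 1_{M(x')}\,W^x .\tag{8}$$

**Step 3: $D>0$ almost surely.** This is where the cross edges on all levels are needed. Let $E_k$ be the event that some $x\in L_k^+$ has $\sigma(x)=x'\in L_k^-$, $S_{x'}$ occurs, and $W^x>0$. Since $S_{x'}\subset M(x')$, $D>0$ on $E_k$. Reveal the arrows of $L_k^+$. With probability $1-(1-\xi_k)^{N_k}$ some arrow among them is a cross arrow. Take the first such $x$ in a fixed order and put $x'=\sigma(x)$. Given this, $S_{x'}$ depends only on arrows of $L_i^-$, $i\ge k$, and $W^x$ only on arrows of $L_i^+$, $i>k$. These are independent of each other and of what was revealed. With (3) and Lemma 10,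
$$\nu(E_k)\ \ge\ \big(1-(1-\xi_k)^{N_k}\big)\cdot\prod_{i\ge k}u_i\cdot\frac1{1+\eta_k}\ \longrightarrow\ 1,$$
because $N_k\xi_k\to\infty$ by (F3), $\sum q_i<\infty$ and $\eta_k\to0$. Hence $\nu(\bigcup_kE_k)=1$, and $D>0$ $\nu$-a.s.

**Step 4: $\mathsf{WSF}\ll\mathsf{FSF}$.** We combine the last two steps. Since $D>0$ almost surely, $\mathbf 1_A\nu\ll D\mathbf 1_A\nu$. So $\mathsf{WSF}=\Phi_*\nu(\cdot\mid A)\ll\Phi_*(D\mathbf 1_A\nu)\le\zeta\,\mathsf{FSF}$.

With Lemma 7, which gives $\mathsf{FSF}\ne\mathsf{WSF}$, and the one-endedness noted in Section 9, this proves the network version of Theorem B.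

## 14. Subdividing edges to reach unit conductances

**Step 1: the graph.** We replace conductances by path lengths. The resistances of the network of Section 9 are
$$\frac1{a_n}=\rho_nN_nN_{n+1}=2^{\,2n^3+2(n+1)^3-(n^2+9n-10)/2},\qquad\frac1{b_n}=2^{\,4n^3+n+4}.$$
Since $n^2+9n$ is even, the exponents are integers. The first is $18$ for $n=1$, and for $n\ge2$ it is positive because $4n^3\ge8n^2\ge(n^2+9n)/2$. So all resistances $r_e=1/c(e)$ are positive integers. Replace each edge $e$ by a path of $r_e$ unit edges, and call the resulting graph $\hat G$. It is simple, connected and locally finite. It is one-ended: any finite vertex set of $\hat G$ is contained, for large $n$, in the finite set consisting of $V_n$ and the interior vertices of all edges touching $V_n$, and the complement of the latter is the subdivision of the connected network induced by $V(G)\setminus V_n$, hence connected.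

**Step 2: spanning trees of a subdivision.** We relate the $\mathsf{UST}$ of a finite network with integer resistances to that of its subdivision. A spanning tree of the subdivision omits at most one edge of each path, since otherwise a piece of the path would be disconnected from the rest. The fully present paths form a spanning tree $T$ of the network, and exactly one edge is omitted from each path with $e\notin T$. Conversely, any such choice gives a spanning tree. For a given $T$ there are
$$\prod_{e\notin T}r_e=\prod_er_e\cdot\prod_{e\in T}c(e)$$
choices, a number proportional to the weight of $T$. So the $\mathsf{UST}$ of the subdivision is the image of the network $\mathsf{UST}$ under the kernel $\mathcal K$ that keeps the whole path of each $e\in T$ and omits an independent uniform edge of the path of each $e\notin T$. For a triangle with resistances $r_1,r_2,r_3$, the subdivision is a cycle of length $r_1+r_2+r_3$; its tree omits a uniform edge, which lies in path $i$ with probability proportional to $r_i=1/c_i$, in agreement with Section 2.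

**Step 3: the limit.** We choose exhaustions of $\hat G$ that correspond to those of $G$. In the free case, take $V_n$ together with the interior vertices of all edges inside $V_n$; the induced graph is the subdivision of $G_n$. In the wired case, take $V_n$ together with the interior vertices of all edges touching $V_n$; wiring the rest gives the subdivision of $G_n^*$. The event that a finite set of edges of $\hat G$ is present involves only finitely many paths, so under $\mathcal K$ its probability is a finite combination of probabilities of cylinder events of the network. Passing to the limit,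
$$\mathsf{FSF}(\hat G)=\mathsf{FSF}(G)\,\mathcal K,\qquad\mathsf{WSF}(\hat G)=\mathsf{WSF}(G)\,\mathcal K .$$

**Step 4: equivalence and difference.** It remains to transfer the two properties. If $\mu\ll\lambda$ and $\lambda\mathcal K(B)=0$, then $\mathcal K(\cdot,B)=0$ $\lambda$-a.e., hence $\mu$-a.e., and $\mu\mathcal K(B)=0$. So $\mathsf{FSF}(\hat G)$ and $\mathsf{WSF}(\hat G)$ are mutually absolutely continuous. The original forest is recovered from its image under $\mathcal K$ as the set of fully present paths. So $\mathsf{FSF}(\hat G)=\mathsf{WSF}(\hat G)$ would give $\mathsf{FSF}(G)=\mathsf{WSF}(G)$, against Lemma 7. This completes the proof of Theorem B. $\blacksquare$
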